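\title{A proper metric space of infinite asymptotic dimension whose Higson corona has dimension one}

\begin{abstract}
By a theorem of Dranishnikov, the covering dimension of the Higson corona of an unbounded proper metric space $X$ equals the asymptotic dimension of $X$ whenever the latter is finite. We show that finiteness of the dimension of the corona does not imply finiteness of the asymptotic dimension: there is a proper metric space of bounded geometry, built from random expander graphs, whose asymptotic dimension is infinite and whose corona has dimension one. We also show that a zero-dimensional corona forces asymptotic dimension zero, and we determine all pairs of values that the two dimensions can take.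
\end{abstract}

\section{Introduction}\label{sec:intro}

A metric space $X$ is \emph{proper} if its closed balls $B_r(x)=\{y\in X: d(x,y)\le r\}$ are compact. There are two natural ways to attach a dimension to the large-scale geometry of an unbounded proper metric space, and this paper compares them.

The first way uses covers. The \emph{asymptotic dimension} $\operatorname{asdim}X$ is the least integer $n\ge0$ with the following property: for every $r>0$ there is a cover $\mathcal U$ of $X$ such that $\sup_{U\in\mathcal U}\operatorname{diam}U<\infty$ and every ball $B_r(x)$, $x\in X$, meets at most $n+1$ members of $\mathcal U$. If there is no such $n$, then $\operatorname{asdim}X=\infty$. This is covering dimension with small and large interchanged: uniformly bounded sets play the role of small open sets, and balls of radius $r$ play the role of points. Two examples will be used later. For $X=\{4^k:k\ge0\}\subset\mathbb R$, a ball of radius $r$ that contains two points $4^i<4^j$ has $3\cdot4^{j-1}\le2r$, so $4^j<3r$; the cover by $X\cap[0,3r]$ and the remaining singletons shows that $\operatorname{asdim}X=0$. For $\mathbb N=\{0,1,2,\dots\}$ and an integer $r$, a ball $B_r(x)$ consists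 of at most $2r+1$ consecutive integers and meets at most two members of the partition of $\mathbb N$ into blocks of $2r+1$ consecutive integers, so $\operatorname{asdim}\mathbb N\le1$. The value $0$ is impossible: if every ball $B_1(x)$ meets only one member $U_x$ of a cover, then $B_1(x)\subset U_x$, so $U_x$ meets $B_1(x+1)$ and $U_x=U_{x+1}$, and one member contains all of $\mathbb N$.

The second way uses a boundary at infinity. A bounded continuous function $f\colon X\to\mathbb R$ is \emph{slowly oscillating} if for every $r>0$ and $\varepsilon>0$ there is a bounded set $K\subset X$ such that $\operatorname{diam}f(B_r(x))<\varepsilon$ for all $x\in X\setminus K$. On $\mathbb N$, the function $\sin\sqrt x$ is slowly oscillating, because $|\sqrt x-\sqrt y|=|x-y|/(\sqrt x+\sqrt y)$, while $(-1)^x$ is not. The \emph{Higson compactification} $hX$ is the compactification of $X$ determined by the algebra of slowly oscillating functions (Section~\ref{sec:prelim} recalls the construction), and the \emph{Higson corona} is the compact space $\nu X=hX\setminus X$. Its covering dimension $\dim\nu X$ is the second invariant. In both definitions $r$ is arbitrary, so open balls would give the same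 notions.

The two invariants agree as long as the first one is finite.

\begin{theorem}[Dranishnikov]\label{thm:dran}
If $X$ is an unbounded proper metric space and $\operatorname{asdim}X<\infty$, then $\dim\nu X=\operatorname{asdim}X$.
\end{theorem}

It is natural to ask whether the hypothesis is needed. We take the following problem from Banakh, Chervak and Zdomskyy \cite{BCZ}.

\begin{quote}
\emph{Let $X$ be an unbounded proper metric space with $\dim\nu X<\infty$. Is $\operatorname{asdim}X$ finite?}
\end{quote}

One would guess that the answer is yes. The equality holds for every finite value of $\operatorname{asdim}X$, so a counterexample must jump from a finite $\dim\nu X$ directly to $\operatorname{asdim}X=\infty$; and in the first case, $\dim\nu X=0$, the answer is indeed yes, by a short argument given in Section~\ref{sec:zero}. Nevertheless the answer is no, already in the next case. We say that $X$ has \emph{bounded geometry} if for every $r$ the balls $B_r(x)$ are finite sets whose cardinality is bounded independently of $x$.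

\begin{theorem}\label{thm:A}
There is an unbounded proper metric space $X$ of bounded geometry with $\dim\nu X=1$ and $\operatorname{asdim}X=\infty$.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(a)] If $X$ is an unbounded proper metric space with $\dim\nu X=0$, then $\operatorname{asdim}X=0$. Thus the value $1$ in Theorem~\ref{thm:A} is the least possible.
\item[(b)] The pairs $(\dim\nu X,\operatorname{asdim}X)$ realized by unbounded proper metric spaces $X$ are exactly $(n,n)$ for $0\le n\le\infty$ and $(n,\infty)$ for $1\le n<\infty$. Each pair $(n,\infty)$ with $1\le n<\infty$ is realized by the vertex set of a connected graph of bounded degree.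
\end{enumerate}
\end{theorem}

The source of the discrepancy is that the two invariants test different things. A cover in the definition of $\operatorname{asdim}X$ has to cut the whole space into bounded pieces. The inequality $\dim\nu X\le1$, on the other hand, can be tested on two pairs of disjoint closed subsets of $\nu X$, and such a pair corresponds to a pair of subsets of $X$ that drift apart at infinity. Our space $X$ is the union of the vertex sets of finite graphs $G_m$ of degree at most $20$, placed farther and farther apart. The graphs are expanders: every set of at most half of the vertices has proportionally many new neighbors. Expansion makes it impossible to cut $G_m$ into bounded pieces with bounded overlap, so $\operatorname{asdim}X=\infty$. Expansion also implies that of two sets far apart in $G_m$ one is tiny, so that the test for $\dim\nu X\le 1$ only ever involves a tiny part of $G_m$. For random graphs, tiny sets span barely more edges than a forest, and such sparse graphs are one-dimensional at the relevant scale: their vertices can be colored with two colors so that monochromatic chains stay bounded.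

Section~\ref{sec:prelim} collects the standard facts. Section~\ref{sec:zero} proves Theorem~\ref{thm:B}(a). Section~\ref{sec:space} constructs $X$ and shows $\operatorname{asdim}X=\infty$. Section~\ref{sec:reduction} reduces $\dim\nu X\le1$ to a separation property of the graphs $G_m$ and works out its smallest case; Sections~\ref{sec:color} and~\ref{sec:sep} prove that property. Section~\ref{sec:pairs} proves Theorem~\ref{thm:B}(b), and it is the only place where Theorem~\ref{thm:dran} is used.

\section{Chains, the corona, and covering dimension}\label{sec:prelim}

\subsection{Chains and colorings}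

For subsets of a metric space, $d(P,Q)=\inf\{d(p,q):p\in P,\ q\in Q\}$, with $d(P,Q)=\infty$ if $P$ or $Q$ is empty, and $N_t(A)=\{x:d(x,A)\le t\}$. An \emph{$R$-chain} is a finite sequence of points in which consecutive points are at distance at most $R$; it \emph{joins} $P$ to $Q$ if its first point is in $P$ and its last point is in $Q$. Two points of a set $Y$ lie in the same \emph{$R$-component} of $Y$ if some $R$-chain inside $Y$ joins them. Points of different $R$-components of $Y$ are at distance greater than $R$.

\begin{lemma}\label{lem:asdim}
Let $X$ be a metric space.
\begin{enumerate}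
\item[(a)] If $A\subset X$, then $\operatorname{asdim}A\le\operatorname{asdim}X$.
\item[(b)] Suppose that for every $R>0$ the points of $X$ can be colored with $n+1$ colors so that the $R$-components of the color classes have uniformly bounded diameter. Then $\operatorname{asdim}X\le n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Intersect the members of a cover of $X$ with $A$; a ball of $A$ is contained in the ball of $X$ with the same center and radius. (b) Given $r$, take the coloring for $R=2r$ and cover $X$ by the $2r$-components of the color classes. Two points of $B_r(x)$ of the same color are at distance at most $2r$ and lie in one component, so $B_r(x)$ meets at most one component of each color.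
\end{proof}

Graphs are simple (no loops, no multiple edges). A vertex set $S$ \emph{spans} an edge if both endpoints of the edge lie in $S$. The vertex set of a graph carries the path metric, with distance $\infty$ between different components, and a \emph{geodesic} is a shortest path. If a graph is connected and all degrees are finite, then balls are finite, so the vertex set is a proper discrete metric space and every function on it is continuous.

\subsection{The Higson compactification}

Let $X$ be an unbounded proper metric space. The slowly oscillating functions form a closed subalgebra $\mathcal A$ of the algebra of bounded continuous functions with the supremum norm; $\mathcal A$ contains the constants and all continuous functions with compact support. The space $hX$ is the closure of the image of $X$ under the embedding $x\mapsto(f(x))_{f\in\mathcal A}$ into the compact product $\prod_{f\in\mathcal A}[\inf f,\sup f]$. We identify $X$ with its image, write $\overline Y$ for the closure in $hX$ of a set $Y\subset X$, and use the following facts.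

\begin{enumerate}
\item[(H1)] $hX$ is compact Hausdorff and $X$ is a dense open subspace; so $\nu X$ is compact, and both spaces are normal.
\item[(H2)] The slowly oscillating functions are exactly the restrictions to $X$ of continuous functions $hX\to\mathbb R$. We write $\bar f$ for the extension of $f\in\mathcal A$.
\item[(H3)] If $Z$ is a compact Hausdorff space that contains $X$ as a dense subspace and the restrictions to $X$ of continuous functions on $Z$ are exactly the slowly oscillating functions, then there is a homeomorphism $Z\to hX$ that is the identity on $X$.
\item[(H4)] A set $Y\subset X$ is bounded if and only if $\overline Y\cap\nu X=\emptyset$. In particular $\nu X\ne\emptyset$, and $\overline Y\cap\nu X=\overline{Y\setminus K}\cap\nu X$ for all $Y\subset X$ and all bounded $K$.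
\end{enumerate}

In (H1), openness comes from the compactly supported functions: if $\varphi$ is one of them, the open set $\{\bar\varphi\ne0\}$ lies in the closure of the compact set $\operatorname{supp}\varphi$, hence in $X$. In (H2), the elements of $\mathcal A$ extend as coordinate functions, and the extensions exhaust $C(hX)$ by the Stone--Weierstrass theorem. In (H3), the extensions to $Z$ of the functions in $\mathcal A$ define a continuous map from $Z$ to the product; it is injective because continuous functions separate the points of $Z$, and its image is the closure of the image of $X$. In (H4), a bounded set lies in a compact ball; conversely, if $\overline Y\subset X$, then $\overline Y$ is a compact subset of $X$ and is bounded.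

\subsection{Covering dimension}

For a normal space $Z$ and $n\ge-1$, one writes $\dim Z\le n$ if every finite open cover of $Z$ has a finite open refinement in which every point lies in at most $n+1$ members. Then $\dim Z$ is the least such $n$, or $\infty$ if there is none; $\dim Z=-1$ only for $Z=\emptyset$. We need three facts about a normal space $Z$.

\begin{enumerate}
\item[(D1)] If $F\subset Z$ is closed, then $\dim F\le\dim Z$. (Extend the members of an open cover of $F$ to open subsets of $Z$, add $Z\setminus F$, refine, and restrict to $F$.)
\item[(D2)] \emph{Theorem on partitions} \cite[Theorem~3.2.6]{Eng}. For $n\ge0$, we have $\dim Z\le n$ if and only if for any $n+1$ pairs $(A_i,B_i)$ of disjoint closed sets there are disjoint open sets $U_i\supset A_i$ and $W_i\supset B_i$ such that the sets $L_i=Z\setminus(U_i\cup W_i)$ satisfy $\bigcap_iL_i=\emptyset$.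
\item[(D3)] \emph{Sum theorem} \cite[Theorem~3.1.8]{Eng}. If $Z=F_1\cup F_2$ with $F_1,F_2$ closed and $\dim F_1,\dim F_2\le n$, then $\dim Z\le n$.
\end{enumerate}

The set $L_i$ in (D2) is a wall between $A_i$ and $B_i$. For $n=0$ the condition says that any two disjoint closed sets are separated by an empty wall, that is, by a set that is both closed and open. For $n=1$ it says that any two pairs can be separated by two walls that do not meet.

\section{Coronas of dimension zero}\label{sec:zero}

The proof of Theorem~\ref{thm:B}(a) shows in the simplest setting how chains in $X$ interact with walls in $\nu X$: a sequence of longer and longer $r$-chains, with $r$ fixed, produces two closed sets in the corona that no empty wall separates.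

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
Suppose $\operatorname{asdim}X>0$. By Lemma~\ref{lem:asdim}(b) with one color, there is $r>0$ such that $X$ contains $r$-chains whose endpoints are arbitrarily far apart. Fix $x_0\in X$. The corona sees only what happens outside bounded sets, so we first move the chains to infinity.

\emph{Claim: for all $t,k>0$ there is an $r$-chain outside $B_t(x_0)$ whose endpoints are at distance at least $k$.} Take an $r$-chain whose endpoints are at distance at least $2(t+r+k)$. If it avoids $B_t(x_0)$, we are done. Otherwise, by the triangle inequality one endpoint $p$ has $d(p,x_0)\ge t+r+k$. Follow the chain from $p$ and stop at the last point $x'$ before it first enters $B_t(x_0)$. Then $d(x',x_0)\le t+r$, so $d(p,x')\ge k$, and the part from $p$ to $x'$ proves the claim.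

Choose inductively $r$-chains $C_1,C_2,\dots$, where $C_k$ has endpoints $p_k,q_k$ with $d(p_k,q_k)\ge k$ and lies outside $B_{t_k}(x_0)$, with $t_1=2$ and $t_k=2k+\max\{d(x_0,y):y\in C_1\cup\dots\cup C_{k-1}\}$. Then $C_k$ lies outside $B_{2k}(x_0)$, and $d(C_j,C_k)\ge2\max(j,k)$ for $j\ne k$. Put
\[
f(x)=\sup_{k\ge1}\ \max\Bigl(1-\tfrac1k\,d(x,p_k),\,0\Bigr).
\]
The $k$th term is $\frac1k$-Lipschitz and vanishes outside $B_k(p_k)$, a ball disjoint from $B_k(x_0)$ because $d(p_k,x_0)>2k$. So $f$ is continuous with values in $[0,1]$. We have $f(p_k)=1$, and $f(q_k)=0$ because $d(q_k,p_k)\ge k$ and $d(q_k,p_j)\ge 2j$ for $j\ne k$. Given $s>0$ and $k_0$, if $x$ lies outside the bounded set $\bigcup_{k<k_0}B_{k+s}(p_k)$, then only terms with $k\ge k_0$ can be nonzero on $B_s(x)$; so $f$ is $\frac1{k_0}$-Lipschitz on $B_s(x)$ and $\operatorname{diam}f(B_s(x))\le 2s/k_0$. Hence $f$ is slowly oscillating. The closed sets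
\[
A=\overline{\{p_k:k\ge1\}}\cap\nu X,\qquad B=\overline{\{q_k:k\ge1\}}\cap\nu X
\]
are disjoint, since $\bar f=1$ on $A$ and $\bar f=0$ on $B$.

Suppose now that $\dim\nu X=0$. By (D2) there is a closed and open set $U\subset\nu X$ with $A\subset U$ and $B\cap U=\emptyset$. By the Tietze extension theorem, the characteristic function of $U$ extends to a continuous function $\psi\colon hX\to[0,1]$. The set $M=\{x\in X:\frac13\le\psi(x)\le\frac23\}$ is bounded by (H4), because $\psi$ takes values in $[\frac13,\frac23]$ on $\overline M$ and only the values $0,1$ on $\nu X$. By (H2), $\psi|_X$ is slowly oscillating. So for large $k$ the chain $C_k$ avoids $M$ and the values of $\psi$ at consecutive points of $C_k$ differ by less than $\frac13$. Therefore $\psi<\frac13$ on all of $C_k$ or $\psi>\frac23$ on all of $C_k$. On the other hand, the sequence $(p_k)$ leaves every bounded set, so all its cluster points in the compact space $hX$ lie in $A$, where $\psi=1$; hence $\psi(p_k)\to1$. In the same way $\psi(q_k)\to0$, with $B$ in place of $A$. This is a contradiction.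
\end{proof}

\section{Sparse expanders and the space $X$}\label{sec:space}

\subsection{The graphs}

\begin{proposition}\label{prop:graphs}
There are finite graphs $G_m$, $m\ge1$, with vertex sets $V_m$ of cardinality $n_m\ge2$, $n_m\to\infty$, such that:
\begin{enumerate}
\item[(G1)] \emph{(degree)} every vertex of $G_m$ has degree at most $20$;
\item[(G2)] \emph{(expansion)} $|N_1(A)|\ge\frac54|A|$ for every $A\subset V_m$ with $0<|A|\le n_m/2$;
\item[(G3)] \emph{(sparsity)} for every $\eta>0$ there are $\delta>0$ and $m_0$ such that for all $m\ge m_0$, every $S\subset V_m$ with $|S|\le\delta n_m$ spans at most $(1+\eta)|S|$ edges.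
\end{enumerate}
\end{proposition}

A connected set of $s$ vertices spans at least $s-1$ edges, and a forest on $s$ vertices has at most $s-1$ edges. So (G3) says that sets of a small \emph{linear} size are nearly forests.

We find the graphs at random. Let $\pi_1,\dots,\pi_{10}$ be independent uniformly distributed permutations of $[n]=\{1,\dots,n\}$, and let $G$ be the graph on $[n]$ with the edges $\{v,\pi_i(v)\}$ for all $v$ and $i$ with $\pi_i(v)\ne v$. The neighbors of $v$ are among the points $\pi_i(v)$ and $\pi_i^{-1}(v)$, so all degrees are at most $20$. Put
\[
K=10e^2,\qquad\delta(\eta)=\frac1{10e}\,(2K)^{-1/\eta}\quad(\eta>0),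
\]
so that $10e\,\delta(\eta)<1$ and $K\,(10e\,\delta(\eta))^{\eta}=\frac12$. Let (E) be the event that $|N_1(A)|\ge\frac54|A|$ whenever $0<|A|\le n/2$, and let (S$_\eta$) be the event that every $S$ with $|S|\le\delta(\eta)n$ spans at most $(1+\eta)|S|$ edges.

\begin{lemma}\label{lem:random}
As $n\to\infty$, the probability of \emph{(E)} tends to $1$, and for each fixed $\eta>0$ the probability of \emph{(S$_\eta$)} tends to $1$.
\end{lemma}

\begin{proof}
Both parts are union bounds. We use $\binom Na\le(eN/a)^a$ and the fact that a uniform permutation of $[n]$ maps a given $a$-element set into a given $b$-element set with probability $\prod_{i=0}^{a-1}\frac{b-i}{n-i}\le(b/n)^a$ if $a\le b$, and with probability $0$ otherwise.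

\emph{Expansion.} Suppose that (E) fails for $A$ with $|A|=a\le n/2$. The set $A\cup\bigcup_i\pi_i(A)$ is contained in $N_1(A)$, so it lies in some $B\supset A$ with $|B|=b=\lfloor5a/4\rfloor$. For fixed $A$ and $B$, all ten permutations map $A$ into $B$ with probability at most $(b/n)^{10a}$. Since $b-a\le a\le n/2$, the number of pairs $(A,B)$ is at most $\binom na\binom n{b-a}\le\binom na^2\le(en/a)^{2a}$. So (E) fails with probability at most $\sum_{1\le a\le n/2}\beta_a^{\,a}$, where
\[
\beta_a=\Bigl(\frac{en}a\Bigr)^2\Bigl(\frac{5a}{4n}\Bigr)^{10}=e^2\Bigl(\frac54\Bigr)^2\Bigl(\frac{5a}{4n}\Bigr)^8\le11.6\Bigl(\frac{5a}{4n}\Bigr)^8 .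
\]
For $a\le n/2$ this gives $\beta_a\le11.6\,(25/64)^4<11.6\cdot0.4^4<\frac12$, and for $a\le\sqrt n$ it gives $\beta_a\le11.6\,(5/4)^8n^{-4}\le70n^{-4}$, as $(5/4)^8<6$. Hence the sum is at most $70n^{-7/2}+\sum_{a>\sqrt n}2^{-a}$, which tends to $0$.

\emph{Sparsity.} Let $\delta=\delta(\eta)$, let $1\le s\le\delta n$, and let $t$ be the least integer greater than $(1+\eta)s$; then $t-s\ge\max(1,\eta s)$. Suppose that an $s$-element set $S$ spans more than $(1+\eta)s$ edges, hence at least $t$ edges. Each such edge has the form $\{v,\pi_i(v)\}$, and different edges come from different pairs $(v,i)$. So there are $t$ pairs $(v,i)\in S\times[10]$ with $\pi_i(v)\in S$. For a fixed set of $t$ pairs, of which $t_i$ have second coordinate $i$, this has probability at most $\prod_i(s/n)^{t_i}=(s/n)^t$. Since $t\ge s$, we have $\binom{10s}t\le(10es/t)^t\le(10e)^t$. The expected number of bad sets of size $s$ is therefore at most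
\begin{equation}\label{eq:sparse}
\binom ns\binom{10s}t\Bigl(\frac sn\Bigr)^t\le\Bigl(\frac{en}s\Bigr)^s\Bigl(\frac{10es}n\Bigr)^t=K^s\Bigl(\frac{10es}n\Bigr)^{t-s}\le K^s\Bigl(\frac{10es}n\Bigr)^{\max(1,\eta s)},
\end{equation}
where the last step uses $10es/n\le10e\delta<1$. The middle equality is the heart of the matter: the freedom in choosing $S$ pays for the first $s$ edges, up to the factor $K^s$, and each further edge costs a factor $10es/n$. Let $\sigma=\frac{\log n}{2\log K}$, so that $K^\sigma=\sqrt n$. For $s\le\sigma$ the bound \eqref{eq:sparse} is at most $\sqrt n\cdot10e\sigma/n$, and these terms sum to at most $10e\sigma^2/\sqrt n\to0$. For $s>\sigma$ it is at most $(K(10e\delta)^\eta)^s=2^{-s}$, and these terms sum to at most $2^{1-\sigma}\to0$.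
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:graphs}]
Fix $m$. Each of the $m+1$ events (E), (S$_1$), (S$_{1/2}$), \dots, (S$_{1/m}$) has probability tending to $1$, so there is a graph $G_m$ on $n_m\ge\max(2,m)$ vertices for which all of them hold. Given $\eta>0$, take an integer $j\ge1/\eta$; then (G3) holds with $\delta=\delta(1/j)$ and $m_0=j$.
\end{proof}

From now on only (G1)--(G3) are used. Each $G_m$ is connected: otherwise its smallest component $A$ has $|A|\le n_m/2$ and $N_1(A)=A$, contrary to (G2). Since $N_{j+1}(A)=N_1(N_j(A))$, for $A\subset V_m$ and integers $t\ge0$ we obtain two growth estimates: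
\begin{align}
&|N_t(A)|\le21^t|A|;\label{eq:upper}\\
&|N_t(A)|>n_m/2\quad\text{or}\quad|N_t(A)|\ge(5/4)^t|A|.\label{eq:lower}
\end{align}
The first follows from (G1). For the second, if $|N_t(A)|\le n_m/2$, then (G2) applies to each of $A,N_1(A),\dots,N_{t-1}(A)$ (the case $A=\emptyset$ is trivial).

\subsection{The space}

Fix $o_m\in V_m$. Let $\Gamma$ be the graph obtained from the ray with vertices $0,1,2,\dots$ and edges $\{i,i+1\}$ by attaching each $G_m$, identifying $o_m$ with the vertex $4^m$. It is connected and has degrees at most $22$. Let
\[
X=\bigsqcup_{m\ge1}V_m
\]
with the restriction $d$ of the path metric of $\Gamma$. Since $G_m$ meets the rest of $\Gamma$ only in $o_m$, the metric $d$ is the path metric $d_m$ of $G_m$ on $V_m$, and $d(x,y)=d_m(x,o_m)+|4^m-4^l|+d_l(o_l,y)$ for $x\in V_m$, $y\in V_l$, $m\ne l$. A ball of radius $r$ in $\Gamma$ has at most $23^r$ vertices, so $X$ is proper, discrete and of bounded geometry; it is infinite, hence unbounded. A subset of $X$ is bounded if and only if it meets only finitely many $V_m$. Finally $d(V_m,X\setminus V_m)\ge3\cdot4^{m-1}$, so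
\begin{equation}\label{eq:local}
B_r(x)\subset V_m\qquad\text{whenever }x\in V_m\text{ and }3\cdot4^{m-1}>r .
\end{equation}
This is the purpose of the growing gaps: a function can be defined on each $V_m$ separately, without any matching condition, and still be slowly oscillating.

\begin{proposition}\label{prop:asdim}
$\operatorname{asdim}X=\infty$.
\end{proposition}

\begin{proof}
The members of a uniformly bounded cover are small subsets of a large $V_m$, so their $r$-neighborhoods are larger by the factor $(5/4)^r$; counting then shows that on average a point lies in many of these neighborhoods. Suppose $\operatorname{asdim}X\le n<\infty$. Choose an integer $r$ with $(5/4)^r>n+1$, and a cover $\mathcal U$ by sets of diameter at most $D\in\mathbb N$ such that every ball $B_r(x)$ meets at most $n+1$ members. Choose $m$ with $n_m>2\cdot21^{D+r}$, and take all neighborhoods inside $V_m$. For $U\in\mathcal U$ let $U'=U\cap V_m$. If $u\in U'$, then $U'\subset N_D(\{u\})$, so $|N_r(U')|\le21^{D+r}<n_m/2$ by \eqref{eq:upper}, and $|N_r(U')|\ge(5/4)^r|U'|$ by \eqref{eq:lower}. The sets $U'$ cover $V_m$. Counting in two ways the pairs $(x,U)\in V_m\times\mathcal U$ with $d(x,U')\le r$, we get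
\[
\Bigl(\frac54\Bigr)^rn_m\le\Bigl(\frac54\Bigr)^r\sum_{U}|U'|\le\sum_U|N_r(U')|=\sum_{x\in V_m}\#\{U:U'\cap B_r(x)\ne\emptyset\}\le(n+1)n_m,
\]
which contradicts the choice of $r$.
\end{proof}

\section{From walls in the corona to chains in the graphs}\label{sec:reduction}

To prove $\dim\nu X\le1$ by (D2), we must build two disjoint walls. We obtain them as zero sets of two slowly oscillating functions $u_1,u_2$ with $\max(|u_1|,|u_2|)=1$. Such a pair of functions comes from a partition of $V_m$ into a set $Y_1$, on which $u_1=\pm1$, and a set $Y_2$, on which $u_2=\pm1$. A function that varies slowly cannot change from $-1$ to $+1$ in one step of an $R$-chain, so $Y_i$ must not contain a chain that leads from the set where $u_i$ is required to be $-1$ to the set where it is required to be $+1$. This is the property we isolate.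

\begin{proposition}[Separation]\label{prop:sep}
For every integer $R\ge1$ there are integers $L(R)$ and $\mu(R)$ with the following property. If $m\ge\mu(R)$ and $P_1,Q_1,P_2,Q_2\subset V_m$ satisfy $d(P_1,Q_1)\ge L(R)$ and $d(P_2,Q_2)\ge L(R)$, then there is a partition $V_m=Y_1\sqcup Y_2$ such that, for $i=1,2$, no $R$-chain in $Y_i\cup P_i\cup Q_i$ joins $P_i$ to $Q_i$.
\end{proposition}

The proof is in Section~\ref{sec:sep}. The analogous statement for one pair, with $Y_1=V_m$, is false as soon as $P_1$ and $Q_1$ are nonempty, because $G_m$ is connected; this matches the fact that $\dim\nu X\ne0$.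

\begin{proposition}\label{prop:dim}
Proposition~\ref{prop:sep} implies that $\dim\nu X\le1$.
\end{proposition}

\begin{proof}
Let $(A_1,B_1)$ and $(A_2,B_2)$ be pairs of disjoint closed subsets of $\nu X$. They are closed in $hX$, so Urysohn's lemma gives continuous functions $F_i\colon hX\to[0,1]$ with $F_i=0$ on $A_i$ and $F_i=1$ on $B_i$. The restrictions $f_i=F_i|_X$ are slowly oscillating. Put
\[
P_i=\{x\in X:f_i(x)\le\tfrac14\},\qquad Q_i=\{x\in X:f_i(x)\ge\tfrac34\},
\]
and write $P_i^m=P_i\cap V_m$, $Q_i^m=Q_i\cap V_m$.

\emph{Choice of scales.} The scale $R$ used on $V_m$ has to tend to infinity with $m$, but it may do so as slowly as $f_1$ and $f_2$ require. By slow oscillation, and because bounded sets meet finitely many $V_m$, there are integers $m_1<m_2<\cdots$ with $m_R\ge\mu(R)$ such that $\operatorname{diam}f_i(B_{L(R)}(x))<\frac12$ for $i=1,2$ and all $x\in V_m$, $m\ge m_R$. For such $m$ we have $d(P_i^m,Q_i^m)>L(R)$. For $m\ge m_1$ let $R(m)$ be the integer $R$ with $m_R\le m<m_{R+1}$; then $R(m)\to\infty$.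

\emph{The functions $u_i$.} Let $m\ge m_1$ and $R=R(m)$, and let $V_m=Y_1\sqcup Y_2$ be the partition given by Proposition~\ref{prop:sep} for the sets $P_i^m,Q_i^m$. Fix $i$. Let $Z=Y_i\cup P_i^m\cup Q_i^m$, let $Z_-$ be the union of the $R$-components of $Z$ that meet $P_i^m$, and let $Z_+=Z\setminus Z_-$. Then $P_i^m\subset Z_-$, and $Q_i^m\subset Z_+$ because no $R$-chain in $Z$ joins $P_i^m$ to $Q_i^m$; also $d(Z_-,Z_+)>R$. For $x\in V_m$ put
\[
u_i(x)=\frac1R\Bigl(\min\{d(x,Z_-),R\}-\min\{d(x,Z_+),R\}\Bigr)\in[-1,1].
\]
Each minimum is a $1$-Lipschitz function of $x$ (the constant $R$ if the set is empty), so $u_i$ is $\frac2R$-Lipschitz on $V_m$. On $Z_-$ it equals $\frac1R(0-R)=-1$, and on $Z_+$ it equals $\frac1R(R-0)=1$. Thus $|u_i|=1$ on $Y_i$, $u_i=-1$ on $P_i^m$, and $u_i=1$ on $Q_i^m$. On the bounded set $K=\bigcup_{m<m_1}V_m$ put $u_i=0$.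

By \eqref{eq:local}, for fixed $r$, large $m$ and $x\in V_m$ we have $\operatorname{diam}u_i(B_r(x))\le4r/R(m)$, which tends to $0$. So $u_1,u_2$ are slowly oscillating.

\emph{The walls.} On $X\setminus K$ we have $\max(|u_1|,|u_2|)=1$, since $Y_1\cup Y_2=V_m$. By (H4), $\nu X\subset\overline{X\setminus K}$, so $\max(|\bar u_1|,|\bar u_2|)=1$ on $\nu X$. A point $\xi\in A_i$ has the open neighborhood $\{F_i<\frac14\}$; since $X$ is dense, $\xi$ lies in the closure of $\{F_i<\frac14\}\cap X\subset P_i$, and by (H4) in the closure of $P_i\setminus K$, where $u_i=-1$. Hence $\bar u_i=-1$ on $A_i$. The same argument with $\{F_i>\frac34\}\cap X\subset Q_i$ gives $\bar u_i=1$ on $B_i$. The sets $U_i=\{\bar u_i<0\}\cap\nu X$ and $W_i=\{\bar u_i>0\}\cap\nu X$ are disjoint, open in $\nu X$, and contain $A_i$ and $B_i$. The walls are $L_i=\{\bar u_i=0\}\cap\nu X$, and $L_1\cap L_2=\emptyset$. By (D2), $\dim\nu X\le1$.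
\end{proof}

The mechanism behind Proposition~\ref{prop:sep} is fully visible when $R=1$ and a neighborhood of one of the sets is a forest.

\begin{example}\label{ex:forest}
Let $G$ be a connected graph with vertex set $V$, let $R=1$, and let $d(P_1,Q_1)\ge3$ and $d(P_2,Q_2)\ge3$. Assume that $S=N_2(P_1)$ induces a forest. A forest is bipartite, so $S=S_1\sqcup S_2$, where neither $S_1$ nor $S_2$ spans an edge. Put
\[
Y_1=(V\setminus S)\cup S_1,\qquad Y_2=S_2 .
\]
We may assume that consecutive points of a $1$-chain are distinct, hence adjacent.

Suppose that a chain in $Y_1\cup P_1\cup Q_1$ joins $P_1$ to $Q_1$. Discard everything before its last point $x_0$ in $P_1$. At least three steps remain. The points $x_1,x_2$ are within distance $2$ of $P_1$, so they lie in $S$ and not in $Q_1$; they are not in $P_1$; hence both lie in $S\cap Y_1=S_1$. They are adjacent, which is impossible. The set $S_2$ acts as a fence around $P_1$.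

Suppose that a chain in $Y_2\cup P_2\cup Q_2$ joins $P_2$ to $Q_2$. Stop at its first point in $Q_2$ and start at the last point in $P_2$ before that. The points in between lie in $S_2$, which spans no edge, so there is at most one of them and $d(P_2,Q_2)\le2$, a contradiction. The fence consists of isolated posts and gives no passage from $P_2$ to $Q_2$.

Nothing was assumed about $G$ outside $N_2(P_1)$, and nothing about $P_2,Q_2$ except their distance.
\end{example}

In $G_m$, expansion will make one of $P_1,Q_1$ so small that (G3) applies to a neighborhood of it. That neighborhood may contain cycles. If we color a spanning forest by parity, an edge outside the forest that closes an odd cycle joins two vertices of the same color, and a monochromatic chain can cross it. One crossing is harmless; it only makes the monochromatic components a little larger. What has to be excluded is a chain that crosses many such edges in a row, and for this we need a spanning forest whose missing edges are far from one another. Sparsity provides one.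

\section{Two-coloring sparse graphs}\label{sec:color}

\begin{lemma}\label{lem:color}
Let $R\ge1$ be an integer and let $H$ be a finite graph in which every vertex set $S$ spans at most $(1+\frac1{26R})|S|$ edges. Then the vertices of $H$ can be colored with two colors so that every $R$-component of each color class, with respect to the path metric $d_H$, has $d_H$-diameter at most $13R$.
\end{lemma}

The proof has three steps. We dismantle $H$ by removing simple pieces, we use the order of removal to choose a spanning forest, and we color by depth in the forest.

\subsection{Dismantling}

An \emph{ear} of a graph is a path $y_1,\dots,y_\ell$ with $\ell\ge8R$ whose vertices all have degree $2$ in the graph, such that $y_1$ is adjacent to a vertex $u$ and $y_\ell$ to a vertex $v$ with $u,v\notin\{y_1,\dots,y_\ell\}$; the case $u=v$ is allowed.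

\begin{lemma}\label{lem:ear}
A nonempty graph $H$ as in Lemma~\ref{lem:color} has (1) an isolated vertex, or (2) a vertex of degree $1$, or (3) a component that is a cycle, or (4) an ear.
\end{lemma}

\begin{proof}
Put $\eta=\frac1{26R}$ and assume that (1)--(3) fail. Let $N$ and $E\le(1+\eta)N$ be the numbers of vertices and edges. All degrees are at least $2$. Call a vertex of degree at least $3$ a branch vertex, and let $b$ be the number of these. Then
\[
b\le\sum_{x\text{ branch}}(\deg x-2)=\sum_x(\deg x-2)=2(E-N)\le2\eta N,
\]
and the degrees of the branch vertices sum to at most $2\eta N+2b\le6\eta N$. The vertices of degree $2$ induce a subgraph of maximum degree at most $2$. It contains no cycle, since such a cycle would be a component of $H$, so its components are paths. A component with $\ell$ vertices has degree sum $2\ell$ and $\ell-1$ internal edges, so exactly $2\ell-2(\ell-1)=2$ edges lead from it to branch vertices. Hence there are at most $3\eta N$ such paths, and together they contain $N-b\ge(1-2\eta)N>0$ vertices. One of them has at least $\frac{1-2\eta}{3\eta}=\frac{26R-2}3\ge8R$ vertices. Its two outgoing edges start at its two ends, so it is an ear.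
\end{proof}

Delete from $H$ the vertex, the cycle, or the ear $\{y_1,\dots,y_\ell\}$ given by Lemma~\ref{lem:ear}. The subgraph induced on the remaining vertices satisfies the same hypothesis; this is why the hypothesis concerns all vertex sets $S$. So we can repeat until nothing is left. Read backward, the process builds $H$ from the empty graph in steps, each of which adds one object of type (1)--(4) together with its edges to the vertices already present: none for (1) and (3), one for (2), and $uy_1$, $y_\ell v$ for (4).

\subsection{The forest}

As the objects are added, we declare each new vertex to be a root or assign a parent to it.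

\begin{enumerate}
\item[(1)] An isolated vertex is a root.
\item[(2)] The parent of a vertex of degree $1$ is its unique neighbor at the time it is added.
\item[(3)] For a cycle $c_0,\dots,c_{q-1}$, the vertex $c_0$ is a root and the parent of $c_i$ is $c_{i-1}$ for $1\le i\le q-1$. The edge $c_{q-1}c_0$ is called \emph{extra}.
\item[(4)] For an ear, let $h=\lfloor\ell/2\rfloor$ and write $y_0=u$, $y_{\ell+1}=v$. The parent of $y_i$ is $y_{i-1}$ for $1\le i\le h$ and $y_{i+1}$ for $h<i\le\ell$. The edge $y_hy_{h+1}$ is called \emph{extra}.
\end{enumerate}

Each step adds a new rooted path or hangs one or two new paths on existing vertices. So the edges from vertices to their parents form a rooted spanning forest $F$ of $H$, and the edges of $H$ outside $F$ are exactly the extra edges. Let $d_F\ge d_H$ be the path metric of $F$ and let $\operatorname{dep}(x)$ be the $d_F$-distance from $x$ to the root of its tree; it changes by exactly $1$ along each edge of $F$. We count every vertex among its own ancestors. For an extra edge $e$, let $Z(e)$ be the vertex set of the cycle or ear that was added with $e$. Every vertex is added only once, so $Z(e)\cap Z(e')=\emptyset$ for $e\ne e'$. The property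 that keeps extra edges apart is the following.

\begin{quote}
$(\ast)$ \emph{If $y$ is an endpoint of an extra edge $e$ and $z$ is an ancestor of $y$ with $d_F(y,z)\le4R-1$, then $z\in Z(e)$.}
\end{quote}

For a cycle, all ancestors of $y$ lie on the cycle, since $c_0$ is a root. For an ear, the ancestors of $y_h$ at distances $0,\dots,h-1$ are $y_h,\dots,y_1$, those of $y_{h+1}$ at distances $0,\dots,\ell-h-1$ are $y_{h+1},\dots,y_\ell$, and $h\ge4R$, $\ell-h\ge4R$. This is the reason for cutting an ear in the middle and for requiring $\ell\ge8R$.

\subsection{Bands and pieces}

For $R>1$, parity of depth is too fine, since an $R$-chain can step over a level. We thicken the levels. \emph{Band} $j\ge0$ consists of the vertices $x$ with $2jR\le\operatorname{dep}(x)<2(j+1)R$, and we color each vertex by the parity of its band. A band is not bounded, but it falls apart according to the branching of $F$ above it. Let $D_j=\max\{(2j-1)R,0\}$. The \emph{anchor} of a vertex $x$ in band $j$ is its ancestor at depth $D_j$, and a \emph{piece} is a set consisting of all vertices of one band with one given anchor (Figure~\ref{fig:pieces}). The anchor is placed $R$ levels above the band because a forest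 path of length at most $R$ that starts in the band cannot climb higher. Pieces partition the vertices and are monochromatic. A vertex of band $j$ is at forest distance at most $2(j+1)R-1-D_j\le3R-1$ from its anchor, so every piece has $d_F$-diameter at most $6R$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!30] (1.5,-1)--(2.5,-1)--(3.5,-3)--(0.5,-3)--cycle;
\fill[gray!30] (5.5,-1)--(6.5,-1)--(7.5,-3)--(4.5,-3)--cycle;
\draw (0.5,-3)--(2,0)--(3.5,-3);
\draw (4.5,-3)--(6,0)--(7.5,-3);
\draw[thick] (2,0)--(4,0.8)--(6,0);
\draw[dashed] (0,0)--(8,0) node[right] {depth $(2j-1)R$};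
\draw (0,-1)--(8,-1) node[right] {depth $2jR$};
\draw (0,-3)--(8,-3) node[right] {depth $2(j+1)R$};
\fill (2,0) circle (2pt) node[above left] {$z$};
\fill (6,0) circle (2pt) node[above right] {$z'$};
\fill (4,0.8) circle (2pt);
\node at (2,-2.1) {$\Pi$};
\node at (6,-2.1) {$\Pi'$};
\end{tikzpicture}
\caption{Two pieces $\Pi,\Pi'$ (shaded) of band $j\ge1$ in a rooted tree, with depth increasing downward. Each piece consists of the descendants of one anchor ($z$ or $z'$, at depth $(2j-1)R$) whose depth lies in $[2jR,2(j+1)R)$. A path in the tree from $\Pi$ to $\Pi'$ passes through both anchors, so it is longer than $2R$.}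
\label{fig:pieces}
\end{figure}

Say that a piece \emph{touches} an extra edge $e$ at its endpoint $y$ if it contains a vertex $x$ with $d_F(x,y)\le R$.

\begin{proof}[Proof of Lemma~\ref{lem:color}]
We show that the coloring by parity of bands works.

\emph{(i) If $d_F(x,y)\le R$, then the anchor $z$ of $x$ is an ancestor of $y$ and $d_F(y,z)\le4R-1$.} Let $x$ be in band $j$. All vertices of the forest path from $x$ to $y$ have depth at least $\max\{2jR-R,0\}=D_j$. Two consecutive vertices of this path are a vertex and its parent, both of depth at least $D_j$, so they have the same ancestor at depth $D_j$. Hence $z$ is an ancestor of $y$, and $d_F(y,z)=\operatorname{dep}(y)-D_j\le\bigl(2(j+1)R-1+R\bigr)-(2j-1)R=4R-1$.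

\emph{(ii) If $x,x'$ have the same color and both are within forest distance $R$ of a vertex $y$, then they lie in the same piece.} Their depths differ by at most $2R$. If they were in different bands $j<j'$ of the same parity, then $\operatorname{dep}(x')-\operatorname{dep}(x)\ge2(j+2)R-(2(j+1)R-1)=2R+1$; here the width $2R$ of the bands is used. So both lie in one band $j$. By (i), their anchors are ancestors of $y$ at depth $D_j$, so they coincide.

\emph{(iii) A piece touches at most one extra edge.} If a piece with anchor $z$ touches $e$ at $y$, then $z\in Z(e)$ by (i) and $(\ast)$. The sets $Z(e)$ are disjoint, so $z$ determines $e$.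

\emph{(iv) A geodesic of $H$ of length at most $R$ contains at most one extra edge.} Otherwise take two extra edges $e\ne e'$ that are consecutive among the extra edges of the geodesic. The part between them is a path in $F$ of length at most $R$ (possibly $0$) from an endpoint $y$ of $e$ to an endpoint $y'$ of $e'$. The vertex $w$ of least depth on this path is an ancestor of both $y$ and $y'$, at distance at most $R\le4R-1$ from each. By $(\ast)$, $w\in Z(e)\cap Z(e')=\emptyset$, a contradiction.

\emph{(v) If $x,x'$ have the same color, $d_H(x,x')\le R$, and $x,x'$ lie in different pieces, then these two pieces touch a common extra edge.} Take a geodesic from $x$ to $x'$. If it contained no extra edge, then $d_F(x,x')\le R$, and (ii) with $y=x'$ would put $x$ and $x'$ in one piece. So by (iv) it contains exactly one extra edge $e$, and the two remaining parts are forest paths of length less than $R$ from $x$ and from $x'$ to the endpoints of $e$.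

Now let $C$ be an $R$-component of a color class. If $C$ lies in one piece, its diameter is at most $6R$. Otherwise, follow $R$-chains in $C$: whenever a chain passes from one piece to another, both pieces touch a common extra edge by (v), and by (iii) this edge is the only one that either of them touches. Since any two points of $C$ are joined by such a chain, all pieces that meet $C$ touch one and the same extra edge $e$. They all have the color of $C$, so by (ii) at most one of them touches $e$ at each of its two endpoints. Thus $C\subset\Pi\cup\Pi'$ for two pieces with $d_H(\Pi,\Pi')\le R$, and $\operatorname{diam}C\le6R+R+6R=13R$.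
\end{proof}

\begin{remark}\label{rem:need}
A hypothesis on $H$ beyond bounded degree is necessary, and the graphs $G_m$ themselves show it. Suppose that for every $R$ there were a bound $D(R)$ such that every $G_m$ has a two-coloring with monochromatic $R$-components of diameter at most $D(R)$. The sets $V_m$ with $3\cdot4^{m-1}>R$ are at distance greater than $R$ from the rest of $X$, and the other $V_m$ form a bounded set, so Lemma~\ref{lem:asdim}(b) would give $\operatorname{asdim}X\le1$, contrary to Proposition~\ref{prop:asdim}. Small subsets of $V_m$ can be colored in this way, but $V_m$ cannot.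
\end{remark}

\section{The separation property and Theorem~\ref{thm:A}}\label{sec:sep}

\begin{proof}[Proof of Proposition~\ref{prop:sep}]
Fix $R$. Let $\delta>0$ and $\mu(R)=m_0$ be given by (G3) for $\eta=\frac1{26R}$. Put $\delta'=21^{-16R}\delta$, choose an integer $t\ge 0$ with $(5/4)^t\delta'>\frac12$, and let $L=L(R)=\max\{2t,15R\}+1$. Let $m\ge\mu(R)$ and let $P_i,Q_i\subset V_m$ satisfy $d(P_i,Q_i)\ge L$. All neighborhoods are taken in $V_m$.

\emph{One of $P_1,Q_1$ is tiny.} If $|P_1|>\delta'n_m$, then both alternatives in \eqref{eq:lower} give $|N_t(P_1)|>n_m/2$, and the same holds for $Q_1$. If both sets had more than $\delta'n_m$ elements, $N_t(P_1)$ and $N_t(Q_1)$ would intersect, and $d(P_1,Q_1)\le2t<L$. So one of them, call it $T$, has $|T|\le\delta'n_m$; call the other one $T^*$. A chain can be reversed, so the assertion for $i=1$ concerns chains from $T$ to $T^*$.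

\emph{The partition.} Let $S=N_{15R}(T)$, and let $H$ be the subgraph of $G_m$ induced on the larger set $N_{16R}(T)$. By \eqref{eq:upper}, $H$ has at most $21^{16R}|T|\le\delta n_m$ vertices, so by (G3) every vertex set of $H$ satisfies the hypothesis of Lemma~\ref{lem:color}. Color $H$ by that lemma and let $S_1,S_2$ be the intersections of the two color classes with $S$. The margin between $S$ and $H$ allows us to pass from $d_H$ to $d$: if $x,y\in S$ and $d(x,y)\le R$, then a geodesic of $G_m$ from $x$ to $y$ stays in $N_R(S)=N_{16R}(T)$, so $d_H(x,y)\le R$. Hence an $R$-chain in $S_1$ or in $S_2$ with respect to $d$ is a monochromatic $R$-chain with respect to $d_H$, and since $d\le d_H$,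
\begin{equation}\label{eq:short}
\text{the endpoints of an $R$-chain in $S_1$ or in $S_2$ are at distance at most $13R$.}
\end{equation}
As in Example~\ref{ex:forest}, put $Y_1=(V_m\setminus S)\cup S_1$ and $Y_2=S_2$.

\emph{The first pair.} Suppose that an $R$-chain in $Y_1\cup T\cup T^*$ joins $T$ to $T^*$. Discarding everything before its last point in $T$, we get a chain $x_0,x_1,\dots,x_p$ with $x_0\in T$, $x_p\in T^*$ and $x_1,\dots,x_p\notin T$. Since $d(T,T^*)\ge L>15R$, we have $T^*\cap S=\emptyset$; in particular $x_p\notin S$. Let $x_k$ be the first point outside $S$. Then $k\ge2$, because $x_0\in T$ and $d(x_1,T)\le R$. The points $x_1,\dots,x_{k-1}$ lie in $S$, not in $T$ and not in $T^*$, so they lie in $S\cap Y_1=S_1$. By \eqref{eq:short}, $d(x_{k-1},T)\le R+13R=14R$. But $d(x_{k-1},T)\ge d(x_k,T)-R>14R$, a contradiction.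

\emph{The second pair.} Suppose that an $R$-chain in $Y_2\cup P_2\cup Q_2$ joins $P_2$ to $Q_2$. Stop at its first point in $Q_2$ and start at the last point in $P_2$ before that. The points in between, if any, form an $R$-chain in $S_2$. By \eqref{eq:short}, $d(P_2,Q_2)\le R+13R+R=15R<L$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The space $X$ of Section~\ref{sec:space} is unbounded, proper and of bounded geometry. We have $\operatorname{asdim}X=\infty$ by Proposition~\ref{prop:asdim} and $\dim\nu X\le1$ by Propositions~\ref{prop:sep} and~\ref{prop:dim}. Since $\nu X\ne\emptyset$ by (H4), $\dim\nu X\ge0$, and $\dim\nu X\ne0$ by Theorem~\ref{thm:B}(a). So $\dim\nu X=1$.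
\end{proof}

\begin{remark}\label{rem:general}
Expansion was used for connectedness, for $\operatorname{asdim}X=\infty$, and to make one of $P_1,Q_1$ tiny. Sparsity was used once, to apply Lemma~\ref{lem:color}. The degree bound was used, through \eqref{eq:upper}, to keep bounded neighborhoods of small sets small. The particular constants play no role: the proof that $\dim\nu X\le1<\operatorname{asdim}X=\infty$ works for any sequence of finite graphs $G_m$ with $|V_m|\to\infty$, degrees at most $\Delta$, the property (G2) with a fixed $\lambda>1$ in place of $\frac54$, and the property (G3). One replaces $21$ by $\Delta+1$ and $\frac54$ by $\lambda$ throughout.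
\end{remark}

\section{The pairs $(\dim\nu X,\operatorname{asdim}X)$}\label{sec:pairs}

To realize the remaining pairs we glue spaces together, so we need to know how the corona of a union is related to the coronas of the parts. The corona of a subspace embeds as expected when slowly oscillating functions extend.

\begin{lemma}\label{lem:sub}
Let $W$ be a proper metric space and $A\subset W$ a closed unbounded subset such that every slowly oscillating function on $A$ extends to a slowly oscillating function on $W$. Then the closed subset $\overline A\cap\nu W$ of $\nu W$ is homeomorphic to $\nu A$. If $W=A\cup B$, where both $A$ and $B$ satisfy these hypotheses, then $\dim\nu W=\max\{\dim\nu A,\dim\nu B\}$.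
\end{lemma}

\begin{proof}
The closure $\overline A$ in $hW$ is a compact Hausdorff space that contains $A$ as a dense subspace. By the Tietze extension theorem and (H2), the restrictions to $A$ of continuous functions on $\overline A$ are the restrictions to $A$ of slowly oscillating functions on $W$. Such a restriction is slowly oscillating on $A$, since balls of $A$ lie in balls of $W$; by hypothesis, every slowly oscillating function on $A$ arises in this way. By (H3), $\overline A$ is homeomorphic to $hA$ by a map that fixes $A$. Since $A$ is closed in $W$, we have $\overline A\cap W=A$, so $\overline A\cap\nu W=\overline A\setminus A\cong\nu A$. If $W=A\cup B$, then $hW=\overline A\cup\overline B$, so $\nu W$ is the union of closed copies of $\nu A$ and $\nu B$. Now (D1) gives the inequality $\ge$ and (D3) gives $\le$.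
\end{proof}

The \emph{wedge} $W=A\vee B$ of two proper metric spaces with base points is obtained by identifying the base points to one point $*$ and setting $d(x,y)=d(x,*)+d(*,y)$ for $x\in A$, $y\in B$. It is proper, and $A,B$ are closed in it. If $A$ and $B$ are unbounded, Lemma~\ref{lem:sub} applies: extend a slowly oscillating $f$ on $A$ by the constant $f(*)$ on $B$. If $d(x,*)>r$, then the ball $B_r(x)$ of $W$ is a ball of $A$ when $x\in A$ and lies in $B$ when $x\in B$, so the extension is slowly oscillating. The roles of $A$ and $B$ are symmetric. Hence
\begin{equation}\label{eq:wedge}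
\dim\nu(A\vee B)=\max\{\dim\nu A,\dim\nu B\}.
\end{equation}

On connected graphs, slow oscillation can be tested on edges.

\begin{lemma}\label{lem:edge}
Let $W$ be the vertex set of an infinite connected graph with finite degrees, and let $g\colon W\to\mathbb R$ be bounded. If for every $\varepsilon>0$ all but finitely many edges $xy$ satisfy $|g(x)-g(y)|<\varepsilon$, then $g$ is slowly oscillating.
\end{lemma}

\begin{proof}
Fix an integer $r\ge1$ and $\varepsilon>0$, and let $E_0$ be the finite set of endpoints of the exceptional edges. If $x\notin N_r(E_0)$ and $y\in B_r(x)$, a geodesic from $x$ to $y$ has at most $r$ edges, none of them exceptional, so $|g(x)-g(y)|\le r\varepsilon$ and $\operatorname{diam}g(B_r(x))\le2r\varepsilon$.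
\end{proof}

We now fill in the ray, which turns $X$ into a connected graph without changing either invariant. We write $\Gamma$ also for the vertex set of the graph $\Gamma$ of Section~\ref{sec:space}.

\begin{proposition}\label{prop:gamma}
$\dim\nu\Gamma=1$ and $\operatorname{asdim}\Gamma=\infty$.
\end{proposition}

\begin{proof}
We have $\Gamma=X\cup\mathbb N$, where $\mathbb N$ is the vertex set of the ray with its usual metric and $X\cap\mathbb N=\{4^m:m\ge1\}$. Both subsets are closed and unbounded. Let $f$ be slowly oscillating on $X$. Extend it to $g$ on $\Gamma$ by linear interpolation between $f(o_m)$ and $f(o_{m+1})$ on the segment from $4^m$ to $4^{m+1}$, and by the constant $f(o_1)$ on $\{0,1,2,3\}$. Along an edge of that segment, $g$ changes by at most $2\|f\|_\infty/(3\cdot4^m)$; along an edge $xy$ of $G_m$ it changes by at most $\operatorname{diam}f(B_1(x))$. Both bounds tend to $0$ uniformly as $m\to\infty$, so $g$ is slowly oscillating by Lemma~\ref{lem:edge}. Let now $f$ be slowly oscillating on $\mathbb N$, and extend it by the constant $f(4^m)$ on $V_m$. The extension does not change along edges of $G_m$, and $|f(i+1)-f(i)|\to0$, so Lemma~\ref{lem:edge} applies again.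 By Lemma~\ref{lem:sub}, $\dim\nu\Gamma=\max\{\dim\nu X,\dim\nu\mathbb N\}$. Here $\dim\nu X=1$ by Theorem~\ref{thm:A}, and $\dim\nu\mathbb N=\operatorname{asdim}\mathbb N=1$ by Theorem~\ref{thm:dran} and Section~\ref{sec:intro}. Finally $\operatorname{asdim}\Gamma\ge\operatorname{asdim}X=\infty$ by Lemma~\ref{lem:asdim}(a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(b)]
\emph{No other pairs occur.} Let $W$ be an unbounded proper metric space. If $\operatorname{asdim}W=n<\infty$, the pair is $(n,n)$ by Theorem~\ref{thm:dran}. If $\operatorname{asdim}W=\infty$, then $\dim\nu W\ge0$ by (H4) and $\dim\nu W\ne0$ by part (a), so the pair is $(n,\infty)$ with $1\le n\le\infty$.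

\emph{The pairs $(n,n)$, $n<\infty$.} For $n=0$ take $\{4^k:k\ge0\}$, which has asymptotic dimension $0$ by Section~\ref{sec:intro}. For $n\ge1$ take $\mathbb Z^n$ as the vertex set of its standard Cayley graph, in which two points are adjacent if they differ by $\pm1$ in exactly one coordinate; by a theorem of Gromov, $\operatorname{asdim}\mathbb Z^n=n$. In both cases Theorem~\ref{thm:dran} gives the same value for the dimension of the corona.

\emph{The pairs $(n,\infty)$, $1\le n<\infty$.} The wedge $\Gamma\vee\mathbb Z^n$ is the vertex set of a connected graph with degrees at most $22+2n$. It contains $\Gamma$, so its asymptotic dimension is infinite by Proposition~\ref{prop:gamma} and Lemma~\ref{lem:asdim}(a). By \eqref{eq:wedge}, its corona has dimension $\max\{1,n\}=n$.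

\emph{The pair $(\infty,\infty)$.} For every $n\ge1$, attach a copy of $\mathbb Z^n$ to the ray by identifying its origin with the vertex $n$. The result $W$ is a connected graph with finite degrees, hence an unbounded proper metric space. For each $n$, it is the wedge of $\mathbb Z^n$ with the unbounded subgraph formed by the ray and the other copies. So $\dim\nu W\ge\dim\nu(\mathbb Z^n)=n$ by \eqref{eq:wedge}, and $\operatorname{asdim}W\ge n$ by Lemma~\ref{lem:asdim}(a). Both invariants are infinite.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCZ}
Taras Banakh, Ostap Chervak, and Lubomyr Zdomskyy,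
\emph{On character of points in the Higson corona of a metric space},
arXiv:1206.0626 (2012).

\bibitem{Eng}
Engelking, \emph{Dimension Theory}.

\end{thebibliography}
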